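\title{The invertible group of a nest algebra is connected}

\begin{abstract}
We prove that the group of invertible elements of a nest algebra is connected in the norm topology, for every nest on a complex Hilbert space of any dimension. Quantitatively, an invertible element $T$ with $\|T\|,\|T^{-1}\|\le M$ is a product of at most $C(1+\log M)$ exponentials of elements of norm at most one, where $C$ is an absolute constant, and the order $\log M$ is optimal. It follows that $K_1$ of every nest algebra vanishes. The core of the proof is an infinite repetition argument carried out in algebras of triangular matrices, where there is no room for infinitely many copies of an operator. Room is created by compressing the operator, again and again, onto a smaller fraction of the coordinates; the compression rests on Davidson's similarity theorem and on the theorem of Marcus, Spielman and Srivastava.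
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

Let $\mathcal H\neq0$ be a complex Hilbert space. A \emph{nest} $\mathcal N$ in $\mathcal H$ is a family of closed subspaces that is totally ordered by inclusion, contains $0$ and $\mathcal H$, and is closed under arbitrary intersections and closed linear spans. We write $P_N$ for the orthogonal projection onto $N$. The \emph{nest algebra}
\[
\operatorname{Alg}\mathcal N=\{T\in B(\mathcal H):\ TN\subseteq N\text{ for all }N\in\mathcal N\}
\]
is a unital Banach algebra in the operator norm. Since $TN\subseteq N$ means $(1-P_N)TP_N=0$, it is also closed in the strong operator topology. For $N\in\mathcal N$, $N\ne\mathcal H$, let $N_+$ be the intersection of all members of $\mathcal N$ that strictly contain $N$. If $N_+\neq N$, then $N_+$ is the immediate successor of $N$, and $N_+\ominus N$ is called an \emph{atom} of $\mathcal N$. The nest is \emph{atomic} if its atoms span a dense subspace of $\mathcal H$.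

Nest algebras are the algebras of upper triangular operators. The nest $\{0,\mathcal H\}$ gives $B(\mathcal H)$, and a complete flag in $\mathbb C^n$ gives the upper triangular matrices. For a countable linear order $\Omega$, let $\mathcal T_\Omega$ be the algebra of operators on $\ell^2(\Omega)$ whose matrix entries $\langle Te_y,e_x\rangle$ vanish unless $x\le y$. It is the algebra of the atomic nest formed by the subspaces $\ell^2(D)$, where $D$ runs over the initial segments of $\Omega$. At the other extreme, the nest $\{L^2[0,t]:0\le t\le1\}$ in $L^2[0,1]$ has no atoms.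

For a unital Banach algebra $\mathcal B$ let $GL(\mathcal B)$ be its group of invertible elements. An element of $GL(\operatorname{Alg}\mathcal N)$ is an operator $T$ such that both $T$ and $T^{-1}$ lie in $\operatorname{Alg}\mathcal N$; equivalently, $T$ is invertible in $B(\mathcal H)$ and $TN=N$ for all $N\in\mathcal N$. This is more than invertibility in $B(\mathcal H)$: the shift $e_n\mapsto e_{n-1}$ is a unitary in $\mathcal T_{\mathbb Z}$ whose inverse is not in $\mathcal T_{\mathbb Z}$.

The problem, taken from Hopenwasser and Paulsen \cite{HP}, where it is stated as unknown even for atomic nests, is the following. \emph{Is $GL(\operatorname{Alg}\mathcal N)$ connected in the norm topology for every nest $\mathcal N$? Is it connected for every atomic nest?} The answer to both questions is yes.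

\begin{theorem}\label{thm:main}
$GL(\operatorname{Alg}\mathcal N)$ is connected for every nest $\mathcal N$ on a complex Hilbert space of any dimension, in particular for every atomic nest.
\end{theorem}

We write $\|T^{\pm1}\|\le M$ for the pair of inequalities $\|T\|\le M$ and $\|T^{-1}\|\le M$. For a family of Banach algebras, $\prod_\iota\mathcal B_\iota$ is the algebra of bounded families with the supremum norm. Finally, $K_1(\mathcal B)$ is the direct limit of the groups of connected components of $GL(M_n(\mathcal B))$ under the maps $g\mapsto g\oplus1$.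

\begin{theorem}\label{thm:quant}
There is an absolute constant $C$ such that for every nest $\mathcal N$ and every $T\in GL(\operatorname{Alg}\mathcal N)$ with $\|T^{\pm1}\|\le M$, the operator $T$ is a product of at most $C(1+\log M)$ exponentials $e^G$ with $G\in\operatorname{Alg}\mathcal N$, $\|G\|\le1$. The order $\log M$ is optimal. Consequently $GL(\prod_\iota\operatorname{Alg}\mathcal N_\iota)$ is connected for every family of nests, and $K_1(\operatorname{Alg}\mathcal N)=0$.
\end{theorem}

\subsection{What the simplest cases suggest}

For $B(\mathcal H)$ the polar decomposition and the spectral theorem give $T=e^{iH}e^{G}$ with $H,G$ selfadjoint, and $e^{itH}e^{tG}$ joins $1$ to $T$. For upper triangular $n\times n$ matrices, multiply the $k$-th diagonal of $T$ by $s^k$ and let $s$ decrease from $1$ to $0$; this joins $T$ to its diagonal through invertible triangular matrices. Neither argument survives in infinite triangular algebras. The polar factors of $T$ are not triangular, and the scaling path need not be norm continuous. One example shows this, and more.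

\begin{example}\label{ex:toeplitz}
Let $H^2$ be the Hardy space of the unit disc, with orthonormal basis $(z^n)_{n\ge0}$, and let $\mathcal N=\{z^nH^2:n\ge0\}\cup\{0\}$. Listing the basis in reverse order identifies $\operatorname{Alg}\mathcal N$ with $\mathcal T_\Omega$ for $\Omega=\{\dots,-2,-1,0\}$. For $\phi\in H^\infty$ the multiplication operator $M_\phi$ lies in $\operatorname{Alg}\mathcal N$, its $k$-th diagonal is constant and equal to the $k$-th Taylor coefficient of $\phi$, and $\|M_\phi\|=\|\phi\|_\infty$. Fix $\sigma>0$ and put
\[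
g(z)=\frac{2i\sigma}{\pi}\log\frac{1+z}{1-z},\qquad f=e^{g}.
\]
Since $(1+z)/(1-z)$ has positive real part, $|\operatorname{Re}g|<\sigma$. Hence $M_f\in GL(\operatorname{Alg}\mathcal N)$, $\|M_f^{\pm1}\|\le e^\sigma$, and the diagonal of $M_f$ is $f(0)=1$. As $x\uparrow1$ along the real axis, $g(x)$ tends to $i\infty$, so $f(x)$ runs around the unit circle infinitely often. Three facts follow.
\begin{itemize}
\item[(a)] $\|M_f-1\|\ge2$, because $f$ takes the value $-1$.
\item[(b)] Scaling the diagonals produces $M_{f_s}$ with $f_s(z)=f(sz)$, and $\|M_f-M_{f_s}\|\ge2$ for all $0\le s<1$: take $x_k\uparrow1$ with $f(x_k)=-f(s)$, and note $f_s(x_k)\to f(s)$ and $|f(s)|=1$.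
\item[(c)] $f$ is not in the component of $1$ in $GL(H^\infty)$. In a commutative Banach algebra that component consists of the exponentials (fact (B2) below), and $f=e^k$ with $k\in H^\infty$ would make $g-k$ a constant, although $g$ is unbounded.
\end{itemize}
\end{example}

By (c), the invertible group of the commutative subalgebra $\{M_\phi:\phi\in H^\infty\}$ is disconnected, and one may well guess that $M_f$ is a counterexample in the nest algebra too. On the other side, Davidson and Orr \cite{DO} proved connectedness for nests of infinite multiplicity (Theorem~\ref{thm:DO}), and Section~\ref{sec:swindle} shows in a model case why infinite multiplicity helps. Theorem~\ref{thm:main} says that the second intuition is the right one, even when all atoms are one-dimensional.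

\subsection{Published results used}

The proof uses three published theorems, each stated in full where it is needed: Davidson's similarity theorem \cite{Dav,DavBook} (Theorem~\ref{thm:Dav}), the theorem of Marcus, Spielman and Srivastava \cite{MSS} (Theorem~\ref{thm:MSS}), and the theorem of Davidson and Orr \cite{DO} (Theorem~\ref{thm:DO}). The last one enters only for the continuous part of a nest; for atomic nests it is not used.

\section{Controlled paths, a swindle, and the shortage of room}\label{sec:swindle}

\subsection{Paths}

Let $\mathcal B$ be a unital Banach algebra. We use two standard facts.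
\begin{itemize}
\item[(B1)] If $S\in GL(\mathcal B)$, $S'\in\mathcal B$ and $\|S-S'\|\,\|S^{-1}\|<1$, then the segment from $S$ to $S'$ lies in $GL(\mathcal B)$ (Neumann series). If $\|S-S'\|\,\|S^{-1}\|\le\frac12$, the inverses along the segment have norm at most $2\|S^{-1}\|$.
\item[(B2)] $GL(\mathcal B)$ is open, so its components are path components. The component of $1$ is the set of finite products of exponentials $e^G$, $G\in\mathcal B$: this set is a path connected subgroup that contains the ball $\|S-1\|<1$ (logarithmic series), and such a subgroup is open and therefore closed.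
\end{itemize}
We write $S\sim T$ if $S$ and $T$ lie in the same component of the group under consideration. Multiplying paths shows that $S\sim T$ and $S'\sim T'$ imply $SS'\sim TT'$.

We shall form direct sums of infinitely many paths, and for this we need uniform control. For $L\ge1$, an \emph{$L$-path} is a map $\gamma:[0,1]\to GL(\mathcal B)$ with
\[
\|\gamma(t)^{\pm1}\|\le L,\qquad \|\gamma(t)-\gamma(s)\|\le L|t-s|\qquad(s,t\in[0,1]).
\]
A constant map with value $T$, $\|T^{\pm1}\|\le L$, is an $L$-path. The following rules hold.
\begin{itemize}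
\item[(P1)] The pointwise product of $n$ $L$-paths is an $nL^n$-path. (Change one factor at a time; each change costs at most $L^{n-1}\cdot L|t-s|$.)
\item[(P2)] The concatenation of $n$ $L$-paths, parametrized by $[0,1]$, is an $nL$-path.
\item[(P3)] The pointwise inverse of an $L$-path is an $L^3$-path, since $S^{-1}-T^{-1}=S^{-1}(T-S)T^{-1}$.
\item[(P4)] An orthogonal direct sum of $L$-paths of operators, with the same $L$ for all summands, is an $L$-path of operators.
\end{itemize}

\subsection{The swindle}

If $\mathcal K\subseteq\mathcal H$ is a closed subspace and $S\in B(\mathcal K)$, we write $S\oplus1$ for the extension of $S$ by the identity on $\mathcal K^\perp$.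

\begin{lemma}[swindle]\label{lem:swindle}
Let $\mathcal N$ be a nest on $\mathcal H$, let $\mathcal K_0,\mathcal K_1,\dots$ be mutually orthogonal closed subspaces, and let $a_j\in GL(B(\mathcal K_j))$. Suppose that for some $L$ and all $j\ge0$ there is an $L$-path $\gamma_j$ in $GL(B(\mathcal K_j\oplus\mathcal K_{j+1}))$ from $a_j\oplus1$ to $1\oplus a_{j+1}$ such that $\gamma_j(t)\oplus1$ and $\gamma_j(t)^{-1}\oplus1$ lie in $\operatorname{Alg}\mathcal N$ for all $t$. Then $a_0\oplus1\sim1$ in $GL(\operatorname{Alg}\mathcal N)$.
\end{lemma}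

\begin{proof}
The path $\delta_j(t)=\gamma_j(t)\gamma_j(1)^{-1}$ joins $a_j\oplus a_{j+1}^{-1}$ to $1$, and it is a $2L^2$-path by (P1). The spaces $\mathcal K_j\oplus\mathcal K_{j+1}$ with $j$ even are mutually orthogonal, so $\delta_{\mathrm{ev}}(t)=\bigl(\bigoplus_{j\text{ even}}\delta_j(t)\bigr)\oplus1$ is a $2L^2$-path of operators by (P4). It lies in $GL(\operatorname{Alg}\mathcal N)$, because $\delta_{\mathrm{ev}}(t)^{\pm1}-1$ is the strong sum of the operators $(\delta_j(t)^{\pm1}\oplus1)-1\in\operatorname{Alg}\mathcal N$. Hence $g_{\mathrm{ev}}:=\delta_{\mathrm{ev}}(0)\sim1$. The same argument with odd $j$ gives $g_{\mathrm{odd}}\sim1$. These operators act on the spaces $\mathcal K_j$ as follows: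
\[
\begin{array}{c|ccccc}
&\mathcal K_0&\mathcal K_1&\mathcal K_2&\mathcal K_3&\cdots\\ \hline
g_{\mathrm{ev}}&a_0&a_1^{-1}&a_2&a_3^{-1}&\cdots\\
g_{\mathrm{odd}}&1&a_1&a_2^{-1}&a_3&\cdots
\end{array}
\]
Therefore $a_0\oplus1=g_{\mathrm{ev}}g_{\mathrm{odd}}\sim1$.
\end{proof}

The common constant $L$ is what makes the infinite sums bounded and norm continuous; it is the reason for all the bookkeeping of constants below.

\begin{example}[infinite multiplicity]\label{ex:model}
Let $\mathcal N_0$ be a nest on $\mathcal K$ and $T\in GL(\operatorname{Alg}\mathcal N_0)$. On $\mathcal H=\mathcal K\oplus\mathcal K\oplus\cdots$ consider the nest of the subspaces $N\oplus N\oplus\cdots$, $N\in\mathcal N_0$. Let $\mathcal K_j$ be the $j$-th copy of $\mathcal K$ and $a_j=T$. The scalar rotation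
\[
\rho(t)=\begin{pmatrix}\cos\frac{\pi t}2&-\sin\frac{\pi t}2\\[2pt] \sin\frac{\pi t}2&\cos\frac{\pi t}2\end{pmatrix}
\]
on $\mathcal K_j\oplus\mathcal K_{j+1}$ maps every $N\oplus N$ onto itself, and
\[
\rho(1)\begin{pmatrix}T&0\\0&1\end{pmatrix}\rho(1)^{-1}
=\begin{pmatrix}0&-1\\1&0\end{pmatrix}\begin{pmatrix}T&0\\0&1\end{pmatrix}\begin{pmatrix}0&1\\-1&0\end{pmatrix}
=\begin{pmatrix}1&0\\0&T\end{pmatrix}.
\]
So $\gamma_j(t)=\rho(t)(T\oplus1)\rho(t)^{-1}$ satisfies the hypotheses of Lemma~\ref{lem:swindle}, with a constant independent of $j$, and $T\oplus1\oplus1\oplus\cdots\sim1$.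
\end{example}

\subsection{The shortage of room}

Try to imitate Example~\ref{ex:model} in $\mathcal T_\Omega$ with $\Omega=\{0,1,2,\dots\}$. No rotation of two coordinates is triangular. This first obstacle is mild: cut $\Omega$ into consecutive blocks of equal finite length and work in the larger algebra of block upper triangular operators, where rotations inside a block are allowed. A path found there can be corrected so that it is the identity on the block diagonal, and then it is triangular (Lemma~\ref{lem:correction}).

The second obstacle is the real one. Take $\mathcal K_j=\ell^2(Z_j)$ with disjoint sets $Z_j\subseteq\Omega$. A faithful copy of $a_0$ needs as many coordinates in each block as $a_0$ does, and a finite block has room for finitely many copies only. The way out is that Lemma~\ref{lem:swindle} does not ask for copies. The sets $Z_j$ may become sparser, as long as $a_j\oplus1$ can be moved to $1\oplus a_{j+1}$ at bounded cost. The central result, Proposition~\ref{prop:step}, does this. There are integers $r=ma$ with $a\ge2$ such that an operator occupying $r$ coordinates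 in each block can be moved to an operator occupying only $m$ fresh coordinates in each block, with the same norm bounds. Merging $a$ consecutive blocks into one restores the count $r$, and the step can be repeated. The density of $Z_j$ is then proportional to $a^{-j}$, a summable sequence, so all $Z_j$ fit into a fixed fraction of $\Omega$.

Sections~\ref{sec:levels}--\ref{sec:sampling} prepare the tools and Section~\ref{sec:step} proves the compression step. Section~\ref{sec:infinite} runs the swindle for orders that can be cut into finite blocks, Section~\ref{sec:atomic} transfers the result to all countable orders, and Sections~\ref{sec:separable} and \ref{sec:uniform} treat general nests and the quantitative statement.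

\section{Leveled sets}\label{sec:levels}

A \emph{leveled set} is a countable set $Z$ with a map $h:Z\to\Lambda$ to a linearly ordered set. The fibers of $h$ are the \emph{levels}. For $Q\subseteq Z$ let $P_Q$ be the projection of $\ell^2(Z)$ onto $\ell^2(Q)$, put $P_\lambda=P_{h^{-1}(\lambda)}$, and write $T(x,y)=\langle Te_y,e_x\rangle$. Define
\begin{align*}
\mathcal A(Z,h)&=\{T\in B(\ell^2(Z)):\ T(x,y)=0\text{ unless }h(x)\le h(y)\},\\
J(Z,h)&=\{T\in B(\ell^2(Z)):\ T(x,y)=0\text{ unless }h(x)<h(y)\}.
\end{align*}
Then $\mathcal A(Z,h)$ is the algebra of the nest $\{\ell^2(h^{-1}(D)):D\subseteq\Lambda\text{ an initial segment}\}$, and $\mathcal T_\Omega=\mathcal A(\Omega,\mathrm{id})$. Let $E(T)=\sum_\lambda P_\lambda TP_\lambda$ be the compression to the block diagonal. It is unital and contractive. On $\mathcal A(Z,h)$ it is multiplicative, because in $P_\lambda STP_\lambda=\sum_\mu P_\lambda SP_\mu TP_\lambda$ a nonzero term requires $\lambda\le\mu\le\lambda$. Its kernel in $\mathcal A(Z,h)$ is $J(Z,h)$, which is therefore an ideal. For $T\in GL(\mathcal A(Z,h))$ we have $E(T)^{-1}=E(T^{-1})$,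 so
\[
\mathcal U(Z,h)=(1+J(Z,h))\cap GL(\mathcal A(Z,h))
\]
is a group, the kernel of $E$ on $GL(\mathcal A(Z,h))$. For $\sigma>0$ put
\[
\mathcal U_\sigma(Z,h)=\{T\in\mathcal U(Z,h):\ \|T^{\pm1}\|\le e^\sigma\}.
\]
Two observations are used throughout.

\emph{Coarsening.} If $f:\Lambda\to\Lambda'$ is monotone (that is, $\lambda\le\mu$ implies $f(\lambda)\le f(\mu)$), then
\[
J(Z,f\circ h)\subseteq J(Z,h)\subseteq\mathcal A(Z,h)\subseteq\mathcal A(Z,f\circ h),
\]
and hence $\mathcal U(Z,f\circ h)\subseteq\mathcal U(Z,h)$, since inverses of elements of $\mathcal U(Z,f\circ h)$ lie in $1+J(Z,f\circ h)$.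

\emph{Subsets.} If $Z'\subseteq Z$ and $S\in B(\ell^2(Z'))$, then $S\oplus1$ belongs to $\mathcal A(Z,h)$, $GL(\mathcal A(Z,h))$ or $\mathcal U(Z,h)$ if and only if $S$ belongs to the corresponding set for $(Z',h)$; for the invertible groups use $(S\oplus1)^{-1}=S^{-1}\oplus1$.

\begin{lemma}[correction]\label{lem:correction}
If $\gamma$ is a path in $GL(\mathcal A(Z,h))$ with endpoints in $\mathcal U(Z,h)$, then $E(\gamma)^{-1}\gamma$ is a path in $\mathcal U(Z,h)$ with the same endpoints. If $\gamma$ is an $L$-path, then $E(\gamma)^{-1}\gamma$ is a $2L^4$-path.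
\end{lemma}

\begin{proof}
Since $E$ is multiplicative and $E\circ E=E$, we have $E(E(\gamma)^{-1}\gamma)=1$, and $E(\gamma)=1$ at the endpoints. Let $\gamma$ be an $L$-path. As $E$ is contractive, $E(\gamma)^{-1}=E(\gamma^{-1})$ has norm and inverse norm at most $L$ and, by (P3), Lipschitz constant at most $L^3$. The product has norm and inverse norm at most $L^2$ and Lipschitz constant at most $L^3\cdot L+L\cdot L\le2L^4$.
\end{proof}

\begin{lemma}[block diagonal operators]\label{lem:diag}
Let $D=\bigoplus_\iota D_\iota$ be invertible in $\prod_\iota B(\mathcal K_\iota)$ with $\|D^{\pm1}\|\le M$. Then $D=e^{iH}e^{G}$ with $H,G\in\prod_\iota B(\mathcal K_\iota)$ selfadjoint, $\|H\|\le\pi$, $\|G\|\le\log M$. In particular $t\mapsto e^{itH}e^{tG}$ joins $1$ to $D$ through block diagonal invertible operators.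
\end{lemma}

\begin{proof}
Write $D_\iota=U_\iota|D_\iota|$ with $U_\iota$ unitary. By the spectral theorem $U_\iota=e^{iH_\iota}$ with $\|H_\iota\|\le\pi$, and $G_\iota=\log|D_\iota|$ has norm at most $\log M$ because the spectrum of $|D_\iota|$ lies in $[M^{-1},M]$.
\end{proof}

\begin{lemma}[finitely many levels]\label{lem:finite}
Let $P_0,\dots,P_{n-1}$ be orthogonal projections with sum $1$, and let $K$ be invertible with $\|K^{\pm1}\|\le M$ and $P_pK^{\pm1}P_q=0$ for $p>q$. For $0\le s\le1$ put $K_s=\sum_{p\le q}s^{q-p}P_pKP_q$ (with $0^0=1$). Then $K_1=K$, $K_0=\sum_pP_pKP_p$, $(K_s)^{-1}=(K^{-1})_s$, and $s\mapsto K_s$ and $s\mapsto K_s^{-1}$ are $n^2M$-paths. If the $P_p$ are coordinate projections on $\ell^2(Z)$ and $K\in GL(\mathcal A(Z,h))$, these paths lie in $GL(\mathcal A(Z,h))$.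
\end{lemma}

\begin{proof}
For block upper triangular $K,K'$ we have $P_pKK'P_q=\sum_{p\le u\le q}P_pKP_uK'P_q$ and $s^{q-p}=s^{u-p}s^{q-u}$, so $(KK')_s=K_sK'_s$; also $1_s=1$. This gives the formula for the inverse. Write $K_s=\sum_{k<n}s^kK^{(k)}$ with $K^{(k)}=\sum_pP_pKP_{p+k}$. The summands of $K^{(k)}$ have orthogonal domains and orthogonal ranges, so $\|K^{(k)}\|\le M$. Hence $\|K_s\|\le nM$ and the Lipschitz constant is at most $\sum_{k<n}kM\le n^2M$. The same holds for $K^{-1}$. For coordinate projections, each entry of $K_s^{\pm1}$ is a multiple of the corresponding entry of $K^{\pm1}$.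
\end{proof}

The constant depends on the number $n$ of levels, and Example~\ref{ex:toeplitz}(b) shows that the statement fails for infinitely many levels.

\section{Factors close to unitaries}\label{sec:factors}

An operator $F$ with $\|F^{\pm1}\|\le e^\eta$ and $\eta$ small is close to the unitary part of its polar decomposition. We show that every invertible element of a nest algebra is a product of such operators, with a number of factors of order $\eta^{-1}\log M$. The natural idea is to interpolate between $1$ and $T=V|T|$ by the powers $|T|^{i/m}$. These are not triangular, and they must be multiplied by operators that move the nest $|T|^{i/m}\mathcal N$ back to $\mathcal N$ without changing norms much. In finite dimensions a unitary does this (Gram--Schmidt). In general we use the following theorem.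

\begin{theorem}[Davidson \cite{Dav}; see also {\cite[Ch.~13]{DavBook}}]\label{thm:Dav}
Let $\theta:\mathcal N\to\mathcal M$ be an order isomorphism of nests on separable Hilbert spaces with $\dim(\theta(N')\ominus\theta(N))=\dim(N'\ominus N)$ for all $N<N'$ in $\mathcal N$. Then for every $\varepsilon>0$ there is an invertible operator $W=U+K$, with $U$ unitary, $K$ compact and $\|K\|<\varepsilon$, such that $WN=\theta(N)$ for all $N\in\mathcal N$.
\end{theorem}

\begin{lemma}[splitting]\label{lem:split}
Let $\mathcal N$ be a nest on a separable space, $T\in GL(\operatorname{Alg}\mathcal N)$, $\|T^{\pm1}\|\le M$. Let $\eta>0$ and $m\in\mathbb N$ satisfy $M^{1/m}\le e^{\eta/2}$. Then $T$ is a product of $m$ elements $F\in GL(\operatorname{Alg}\mathcal N)$ with $\|F^{\pm1}\|\le e^\eta$.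
\end{lemma}

\begin{proof}
Let $T=VS$ with $V$ unitary and $S=|T|$, so $\|S^{\pm1/m}\|\le M^{1/m}$. Choose $0<\varepsilon<1$ with $(1+\varepsilon)/(1-\varepsilon)\le e^{\eta/2}$. Let $0<i<m$. The invertible operator $S^{i/m}$ preserves closedness, inclusions, intersections and closed spans, so $N\mapsto S^{i/m}N$ is an order isomorphism of $\mathcal N$ onto a nest. It preserves dimensions of differences, since $S^{i/m}$ induces an isomorphism of the quotient $N'/N\cong N'\ominus N$ onto $S^{i/m}N'/S^{i/m}N$. Theorem~\ref{thm:Dav}, applied to the inverse isomorphism, gives $W_i$ within $\varepsilon$ of a unitary with $W_iS^{i/m}N=N$ for all $N\in\mathcal N$. Put $W_0=1$, $W_m=V$ and $T_i=W_iS^{i/m}$ for $0\le i\le m$. Then $T_0=1$, $T_m=T$, and $T_iN=N$ for all $N$ and $i$; for $i=m$ this is where $T^{-1}\in\operatorname{Alg}\mathcal N$ is used. So $T_i\in GL(\operatorname{Alg}\mathcal N)$ and $T=(T_mT_{m-1}^{-1})\cdots(T_1T_0^{-1})$. Since $\|W_i\|\le1+\varepsilon$ and $\|W_i^{-1}\|\le(1-\varepsilon)^{-1}$, the operator $T_iT_{i-1}^{-1}=W_iS^{1/m}W_{i-1}^{-1}$ and its inverse $W_{i-1}S^{-1/m}W_i^{-1}$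 have norm at most $\frac{1+\varepsilon}{1-\varepsilon}M^{1/m}\le e^\eta$.
\end{proof}

\begin{corollary}[reduction to $\mathcal U_\sigma$]\label{cor:reduce}
Let $(Z,h)$ be a leveled set and $\sigma>0$. Every $T\in GL(\mathcal A(Z,h))$ is connected in $GL(\mathcal A(Z,h))$ to a finite product of elements of $\mathcal U_\sigma(Z,h)$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:split} with $m$ large, $T$ is a product of factors $F$ with $\|F^{\pm1}\|\le e^{\sigma/2}$. By Lemma~\ref{lem:diag}, $E(F)\sim1$, so $F\sim E(F)^{-1}F$. This operator lies in $\mathcal U(Z,h)$, and it and its inverse $F^{-1}E(F)$ have norm at most $e^{\sigma/2}e^{\sigma/2}$.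
\end{proof}

Elements of $\mathcal U_\sigma$ need not be close to $1$ in norm, by Example~\ref{ex:toeplitz}(a). They are, however, close to $1$ on every basis vector.

\begin{lemma}[small rows and columns]\label{lem:columns}
Let $\sigma\le1$, $T=1+X\in\mathcal U_\sigma(Z,h)$ and $Y=T^{-1}-1$. Then $\|X^*-Y\|\le3\sigma$, and $\|Xe_z\|\le3\sigma$ and $\|X^*e_z\|\le3\sigma$ for all $z\in Z$.
\end{lemma}

\begin{proof}
Let $T=VP$ be the polar decomposition. Then $X^*-Y=T^*-T^{-1}=(P-P^{-1})V^*$. The spectrum of $P$ lies in $[e^{-\sigma},e^\sigma]$, so $\|X^*-Y\|\le2\sinh\sigma\le2\sigma\sinh1\le3\sigma$ by convexity of $\sinh$ on $[0,1]$. Both $X$ and $Y$ lie in $J(Z,h)$. Hence $X^*e_z$ is supported on the levels above $h(z)$ and $Ye_z$ on the levels below $h(z)$. These vectors are orthogonal, so $\|X^*e_z\|\le\|(X^*-Y)e_z\|\le3\sigma$. In the same way $Xe_z$ (levels below) is orthogonal to $Y^*e_z$ (levels above), and $\|X-Y^*\|=\|X^*-Y\|$.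
\end{proof}

\begin{remark}\label{rem:sigma}
Without looking at $T^{-1}$ one gets only $1+\|Xe_z\|^2=\|Te_z\|^2\le e^{2\sigma}$, a bound of order $\sqrt\sigma$ for $\|Xe_z\|$. The improvement to order $\sigma$ uses that $T^{-1}$ is triangular, and it is decisive for the choice of constants in Section~\ref{sec:step}.
\end{remark}

Small rows and columns will allow us to find sets $Q$ of coordinates on which $X$ is small in norm. Such coordinates can be freed entirely.

\begin{lemma}[freeing coordinates]\label{lem:free}
Let $S_0=1+X\in\mathcal U(Z,h)$ and $Q\subseteq Z$ with $(\|XP_Q\|+\|P_QX\|)\|S_0^{-1}\|<1$. Let $S$ be the compression of $S_0$ to $\ell^2(Z\setminus Q)$. Then $S\in\mathcal U(Z\setminus Q,h)$ and $S_0\sim S\oplus1$ in $GL(\mathcal A(Z,h))$.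
\end{lemma}

\begin{proof}
We have $S\oplus1=1+(1-P_Q)X(1-P_Q)\in1+J(Z,h)$ and
$S_0-(S\oplus1)=P_QX+(1-P_Q)XP_Q$. By (B1) the segment from $S_0$ to $S\oplus1$ lies in $GL(\mathcal A(Z,h))$. In particular $S\oplus1\in\mathcal U(Z,h)$, so $S\in\mathcal U(Z\setminus Q,h)$.
\end{proof}

\section{Sampling one vector from each cell}\label{sec:sampling}

For a vector $v$ let $vv^*$ be the rank one operator $\xi\mapsto\langle\xi,v\rangle v$. Suppose vectors $v_z$ are grouped into cells of $t$ elements. If one vector is picked uniformly at random from each cell, then $t\sum_{\text{picked}}v_qv_q^*$ has mean $\sum_zv_zv_z^*$. We need an outcome that is close to the mean in operator norm, with an error that depends neither on the dimension nor on the number of cells. The vectors must be short for this: for one cell consisting of two orthonormal vectors $u,w$, the error is $\|2uu^*-(uu^*+ww^*)\|=1$ whichever vector is picked. The tool is the following theorem.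

\begin{theorem}[Marcus--Spielman--Srivastava {\cite[Thm.~1.4]{MSS}}]\label{thm:MSS}
Let $\varepsilon>0$ and let $\xi_1,\dots,\xi_N$ be independent random vectors in $\mathbb C^n$ with finite support such that $\sum_i\mathbb E\,\xi_i\xi_i^*=1$ and $\mathbb E\|\xi_i\|^2\le\varepsilon$ for all $i$. Then $\|\sum_i\xi_i\xi_i^*\|\le(1+\sqrt\varepsilon)^2$ with positive probability.
\end{theorem}

The theorem gives an upper bound only. To get a two-sided bound we treat cells of two elements and record the picked and the rejected vector side by side; upper bounds for both sums then give a lower bound for each.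

\begin{lemma}[halving]\label{lem:halving}
Let $0<d\le\beta$, and let $(u_i,w_i)_{i\le N}$ be pairs of vectors in a finite-dimensional space $\mathbb H$ with $\|u_i\|^2,\|w_i\|^2\le d$ and $F=\sum_i(u_iu_i^*+w_iw_i^*)\le\beta$. Then there are $x_i\in\{u_i,w_i\}$ with $\|\sum_ix_ix_i^*-\frac12F\|\le4\sqrt{\beta d}$.
\end{lemma}

\begin{proof}
Diagonalize the positive operator $\beta-F$ and split each spectral term into small equal parts to write $\beta-F=\sum_l2y_ly_l^*$, a finite sum with $\|y_l\|^2\le d$. Adjoin the pairs $(y_l,y_l)$; the sum of $uu^*+ww^*$ over all pairs $(u,w)$, old and new, is now $\beta$. For each pair let $\xi$ be uniformly distributed on the four vectors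
\[
\sqrt{2/\beta}\,(u\oplus\pm w),\qquad\sqrt{2/\beta}\,(w\oplus\pm u)\qquad\text{in }\mathbb H\oplus\mathbb H,
\]
independently for different pairs. The random signs cancel the off-diagonal corners of $\mathbb E\,\xi\xi^*$, so $\mathbb E\,\xi\xi^*=\frac1\beta(uu^*+ww^*)\oplus\frac1\beta(uu^*+ww^*)$. These operators sum to $1$, and $\|\xi\|^2\le4d/\beta$. By Theorem~\ref{thm:MSS} some outcome has $\|\sum\xi\xi^*\|\le(1+2\sqrt{d/\beta})^2$. In this outcome call the vector of a pair that appears in the first summand \emph{picked} and the other one \emph{rejected}, and let $\Sigma_1,\Sigma_2$ be the sums of $xx^*$ over the picked and over the rejected vectors. The diagonal corners of $\sum\xi\xi^*$ are $\frac2\beta\Sigma_1$ and $\frac2\beta\Sigma_2$, so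
\[
\Sigma_1,\Sigma_2\le\tfrac\beta2\bigl(1+2\sqrt{d/\beta}\bigr)^2=\tfrac\beta2+2\sqrt{\beta d}+2d\le\tfrac\beta2+4\sqrt{\beta d}.
\]
Since $\Sigma_1+\Sigma_2=\beta$, also $\Sigma_1\ge\frac\beta2-4\sqrt{\beta d}$, and thus $\|\Sigma_1-\frac\beta2\|\le4\sqrt{\beta d}$. The adjoined pairs contribute $\sum_ly_ly_l^*=\frac12(\beta-F)$ to $\Sigma_1$, so $\Sigma_1-\frac\beta2=\sum_ix_ix_i^*-\frac12F$.
\end{proof}

\begin{lemma}[sampling]\label{lem:sampling}
Let $(v_z)_{z\in Z}$ be a countable family in a Hilbert space with $\sum_zv_zv_z^*\le b$ and $\|v_z\|^2\le d$. Let $Z$ be partitioned into cells of exactly $t=2^k$ elements, where $td\le b/784$. Then there is $Q\subseteq Z$ with exactly one element in each cell and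
\[
\Bigl\|\,t\sum_{q\in Q}v_qv_q^*-\sum_{z\in Z}v_zv_z^*\Bigr\|\le28\sqrt{btd}\le b.
\]
In particular $t\sum_{q\in Q}v_qv_q^*\le2b$.
\end{lemma}

\begin{proof}
The inequality $28\sqrt{btd}\le b$ is the hypothesis $td\le b/784$. We may assume $d>0$.

\emph{Finitely many cells.} Work in the span of the $v_z$. We construct $Z=Q^{(0)}\supseteq Q^{(1)}\supseteq\dots\supseteq Q^{(k)}$ such that $Q^{(s)}$ has $2^{k-s}$ elements in each cell and $G_s=2^s\sum_{z\in Q^{(s)}}v_zv_z^*$ satisfies $\|G_{s+1}-G_s\|\le8\sqrt{2b\,2^sd}$. Suppose this is done up to some $s<k$. Summing the geometric series,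
\begin{equation}\label{eq:geom}
\|G_s-G_0\|\le8\sqrt{2bd}\sum_{j<k}2^{j/2}\le\frac{8\sqrt2}{\sqrt2-1}\sqrt{btd}\le28\sqrt{btd}\le b,
\end{equation}
so $G_s\le2b$. Pair the elements of $Q^{(s)}$ inside each cell and apply Lemma~\ref{lem:halving} to the vectors $2^{s/2}v_z$, with $F=G_s$, $\beta=2b$ and $2^sd\le\beta$ in place of $d$. The picked elements form $Q^{(s+1)}$, and $\|\frac12G_{s+1}-\frac12G_s\|\le4\sqrt{2b\,2^sd}$. The estimate \eqref{eq:geom} also holds for $s=k$, so $Q=Q^{(k)}$ works.

\emph{Infinitely many cells.} Let $Z_n$ be the union of the first $n$ cells and $Q_n\subseteq Z_n$ a selection as above. Each cell is finite, so by a diagonal argument the choice in every cell is eventually constant along a subsequence; let $Q$ be the limiting selection. For a unit vector $\xi$,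
\[
\Bigl|\sum_{z\in Z}\bigl(t\,1_{Q_n}(z)-1_{Z_n}(z)\bigr)|\langle\xi,v_z\rangle|^2\Bigr|\le28\sqrt{btd}.
\]
The terms converge pointwise along the subsequence and are dominated by the summable family $(t+1)|\langle\xi,v_z\rangle|^2$. So the bound holds with $Q,Z$ in place of $Q_n,Z_n$, and the norm of a selfadjoint operator is the supremum of its quadratic form in absolute value.
\end{proof}

\section{The compression step}\label{sec:step}

\subsection{The mechanism}

Let all levels of $(Z,h)$ have $r$ points and let $T=1+X\in\mathcal U_\sigma(Z,h)$. We want to move $T$ to an operator with fewer points per level. The algebraic mechanism is that $(1+AB)\oplus1$ and $1\oplus(1+BA)$ differ by elementary factors. If $A$ and $B$ pass through a space with one point per level, then $1+BA$ lives on that small space. The operator $X$ itself has no reason to factor in this way, but a product does approximately: $XX'=\sum_zXP_{\{z\}}X'$ is a sum over intermediate points, and we can sample one intermediate point per level. So we first remove the linear term, at no cost, by passing from $T$ to $Te^{-X}=1+X^2\kappa(X)$,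 where $\kappa$ is an entire function.

\begin{example}\label{ex:tensor}
Let $Z=\Lambda\times\{1,\dots,r\}$, $u=r^{-1/2}(1,\dots,1)\in\mathbb C^r$ and $X=X_0\otimes uu^*$ with $1+X_0\in\mathcal U(\Lambda,\mathrm{id})$. All columns of $X$ within a level coincide, so sampling is exact. With $Q=\Lambda\times\{1\}$ put
\[
A=\sqrt r\,XP_Q=X_0\otimes ue_1^*,\qquad B=\sqrt r\,P_QX\kappa(X)=X_0\kappa(X_0)\otimes e_1u^*.
\]
Then $AB=X_0^2\kappa(X_0)\otimes uu^*=X^2\kappa(X)$, and $BA=X_0^2\kappa(X_0)\otimes e_1e_1^*$. Thus $1+AB=Te^{-X}$, while $1+BA$ is $(1+X_0)e^{-X_0}$ acting on $\ell^2(Q)$, one point per level.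
\end{example}

In general, Lemma~\ref{lem:sampling} applies to the positive expression $XX^*$, not to $X^2$. The bridge is Lemma~\ref{lem:columns}: with $Y=T^{-1}-1$ we have $X=-YT$, and $Y$ is close to $X^*$. After compression the norm bound has grown from $e^\sigma$ to an absolute constant, which cannot be fed into the next step. Lemma~\ref{lem:split} cuts the compressed operator into $m$ factors with small bounds, and rotations spread these factors over $m$ points per level, turning the product into a direct sum, whose norm is the maximum of the norms.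

This explains the constants. The splitting needs $m$ of order $1/\sigma$. The sampling tolerates cells of size $r$ with $\sigma\sqrt r$ small, so $r$ may have order $1/\sigma^2$, and $r/m$ is large for small $\sigma$. With columns of size $\sqrt\sigma$ (Remark~\ref{rem:sigma}) the sampling would only allow $r$ to be a small multiple of $1/\sigma$, and nothing would be gained. From now on
\[
\sigma=2^{-52},\qquad m=2^{58}=64/\sigma,\qquad r=2^{70},\qquad a=r/m=2^{12},\qquad\text{so }\ \sigma\sqrt r=2^{-17}.
\]

\subsection{The statement and its proof}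

\begin{proposition}\label{prop:step}
There is an absolute constant $L_*$ with the following property. Let $\Lambda$ be a countable linear order, let $Z$ and $Z^+$ be disjoint sets, and let $h:Z\to\Lambda$ and $h^+:Z^+\to\Lambda$ have all fibers of exactly $r$ and $m$ points, respectively. Let $f:\Lambda\to\Lambda'$ be a monotone surjection onto a linear order with all fibers of exactly $a$ points, so that $f\circ h^+$ has fibers of $ma=r$ points. Then for every $T\in\mathcal U_\sigma(Z,h)$ there are $T^+\in\mathcal U_\sigma(Z^+,f\circ h^+)$ and an $L_*$-path in $\mathcal U(Z\sqcup Z^+,h\sqcup h^+)$ from $T\oplus1$ to $1\oplus T^+$.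
\end{proposition}

\begin{proof}
Identify $Z^+$ with $\Lambda\times\{1,\dots,m\}$ so that $h^+(\lambda,i)=\lambda$, and call $\Lambda\times\{i\}$ the $i$-th \emph{copy} of $\Lambda$. Let $\mathcal A=\mathcal A(Z\sqcup Z^+,h\sqcup h^+)$, $X=T-1$, $Y=T^{-1}-1$. Then $\|X\|\le1+e^\sigma\le2.01$, so $\|X\|^2\le5$. We build a path in $GL(\mathcal A)$ in six pieces; operators on subspaces are extended by $1$.

\emph{(i) Removing the linear term.} The coefficient of $x^n$ in $(1+x)e^{-x}$ is $(-1)^n\bigl(\frac1{n!}-\frac{n}{n!}\bigr)$, which is $1$ for $n=0$ and $0$ for $n=1$. So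
\[
H:=Te^{-X}=1+X^2\kappa(X),\qquad\kappa(x)=\sum_{n\ge2}(-1)^n\frac{1-n}{n!}x^{n-2}.
\]
Since $\frac{n-1}{n!}=\frac1{n\,(n-2)!}\le\frac1{2(n-2)!}$, we get $\|\kappa(X)\|\le\frac12e^{2.01}<3.8$ and $\|T\kappa(X)\|\le4$. The path $t\mapsto Te^{-tX}$ joins $T$ to $H$. Its norms and inverse norms are at most $1.01e^{2.01}\le8$ and its derivative has norm at most $8\cdot2.01\le17$. It is a $17$-path, and $\|H^{\pm1}\|\le8$.

\emph{(ii) Sampling.} Apply Lemma~\ref{lem:sampling} to $v_z=Xe_z$, with the levels of $h$ as cells, $t=r$, $b=5$ (as $\sum_zv_zv_z^*=XX^*$) and $d=9\sigma^2$ (Lemma~\ref{lem:columns}). The hypothesis $td=9\cdot2^{-34}\le5/784$ holds. We obtain $Q\subseteq Z$ with one point in each level such that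
\[
\|rXP_QX^*-XX^*\|\le28\sqrt{45}\,\sigma\sqrt r\le188\,\sigma\sqrt r,\qquad\|\sqrt r\,XP_Q\|^2=\|rXP_QX^*\|\le10.
\]
Now replace $X^*$ by $Y$. From
\[
rXP_QY-XY=(rXP_QX^*-XX^*)+rXP_Q(Y-X^*)-X(Y-X^*)
\]
and $\|Y-X^*\|\le3\sigma$ we get
\[
\|rXP_QY-XY\|\le\bigl(188+3\sqrt{10}+3\sqrt5/\sqrt r\bigr)\sigma\sqrt r\le200\,\sigma\sqrt r.
\]
Since $YT=1-T=-X$, we have $X^2\kappa(X)=-XYT\kappa(X)$. Put
\[
A=\sqrt r\,XP_Q:\ell^2(Q)\to\ell^2(Z),\qquad B=-\sqrt r\,P_QYT\kappa(X):\ell^2(Z)\to\ell^2(Q).
\]
Then $(1+AB)-H=-(rXP_QY-XY)T\kappa(X)$ has norm at most $200\cdot2^{-17}\cdot4<\frac1{16}$. As $\|H^{-1}\|\le8$, fact (B1) shows that the segment from $H$ to $1+AB$ is a $16$-path in $GL(\mathcal A(Z,h))$; in particular $\|(1+AB)^{-1}\|\le16$. Moreover $\|A\|\le3.2$ and $\sqrt r\|P_QY\|\le\sqrt r\|P_QX^*\|+3\sigma\sqrt r\le3.3$, so $\|B\|\le13.2$ and $\|A\|\|B\|\le43$. Since $X$ and $YT\kappa(X)$ lie in the ideal $J(Z,h)$, the entries $A(x,y)$ and $B(x,y)$ vanish unless $h(x)<h(y)$.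

\emph{(iii) From $AB$ to $BA$.} The map $h$ is a bijection from $Q$ onto $\Lambda$. Use it to identify $Q$ with the first copy of $\Lambda$ in $Z^+$, and regard $A$ and $B$ from now on as maps between $\ell^2(Z)$ and $\ell^2(\Lambda\times\{1\})$. The identification preserves levels, so $A$ and $B$ define elements of $\mathcal A$, and $AB$ is unchanged. Let $T'=1+BA\in1+J(\Lambda,\mathrm{id})$. Multiplying out shows $T'^{-1}=1-B(1+AB)^{-1}A$, which again lies in $1+J(\Lambda,\mathrm{id})$. Thus $T'\in GL(\mathcal T_\Lambda)$ and $\|T'^{\pm1}\|\le1+43\cdot16\le700$. On $\ell^2(Z)\oplus\ell^2(\Lambda\times\{1\})$,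
\[
\begin{pmatrix}1&A\\0&1\end{pmatrix}\begin{pmatrix}1+AB&0\\-B&1\end{pmatrix}
=\begin{pmatrix}1&A\\-B&1\end{pmatrix}
=\begin{pmatrix}1&0\\-B&1\end{pmatrix}\begin{pmatrix}1&0\\0&T'\end{pmatrix}\begin{pmatrix}1&A\\0&1\end{pmatrix}
\]
and
\[
\begin{pmatrix}1+AB&0\\-B&1\end{pmatrix}=\begin{pmatrix}1&0\\-B(1+AB)^{-1}&1\end{pmatrix}\begin{pmatrix}1+AB&0\\0&1\end{pmatrix}.
\]
Solving for $(1+AB)\oplus1$ gives
\[
\begin{pmatrix}1+AB&0\\0&1\end{pmatrix}=\begin{pmatrix}1&0\\B(1+AB)^{-1}&1\end{pmatrix}\begin{pmatrix}1&-A\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-B&1\end{pmatrix}\begin{pmatrix}1&0\\0&T'\end{pmatrix}\begin{pmatrix}1&A\\0&1\end{pmatrix}.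
\]
All five factors lie in $GL(\mathcal A)$. Multiply the off-diagonal entries, which have norm at most $16\cdot13.2\le212$, by $1-t$. This joins $(1+AB)\oplus1$ to $1\oplus T'$ by a product of five $700$-paths in $GL(\mathcal A)$. The operator has now left $\ell^2(Z)$.

\emph{(iv) Splitting.} Since $\log700<8$ and $m=64/\sigma$, we have $700^{1/m}\le e^{\sigma/8}$. Lemma~\ref{lem:split} in $\mathcal T_\Lambda$ with $\eta=\sigma/4$ gives $T'=F_1\cdots F_m$ with $\|F_i^{\pm1}\|\le e^{\sigma/4}$. Let $D_i$ be the diagonal of $F_i$ and $R_i=D_i^{-1}F_i\in\mathcal U_{\sigma/2}(\Lambda,\mathrm{id})$. By Lemma~\ref{lem:diag}, $D_i=e^{iH_i}e^{G_i}$ with diagonal selfadjoint $H_i,G_i$, $\|H_i\|\le\pi$, $\|G_i\|\le\sigma/4$. The path $t\mapsto\prod_ie^{i(1-t)H_i}e^{(1-t)G_i}R_i$ joins $T'$ to $R_1\cdots R_m$, acting on the first copy of $\Lambda$. It is a product of $3m$ $4$-paths.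

\emph{(v) Spreading.} For $2\le i\le m$ let $\rho_i(t)$ be the rotation of Example~\ref{ex:model} acting on the copies $1$ and $i$ of $\Lambda$. It mixes only points $(\lambda,1),(\lambda,i)$ of the same level, so $\rho_i(t)^{\pm1}\in\mathcal A$, and $\rho_i(1)R_i\rho_i(1)^{-1}$ is $R_i$ acting on the $i$-th copy. Hence
\[
t\mapsto R_1\,\rho_2(t)R_2\rho_2(t)^{-1}\cdots\rho_m(t)R_m\rho_m(t)^{-1}
\]
joins $R_1\cdots R_m$ to $W:=R_1\oplus\cdots\oplus R_m\in\mathcal U_{\sigma/2}(Z^+,h^+)$. The maps $\rho_i^{\pm1}$ are unitary valued with Lipschitz constant $\pi/2$, and the $R_i$ are constant, so this is a product of $3m-2$ $2$-paths.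

\emph{(vi) Merging levels.} The operator $W$ may still have entries between different levels of $h^+$ that lie in the same level of $f\circ h^+$. There are only $a$ such levels at a time, so Lemma~\ref{lem:finite} removes these entries. Let $E'$ be the compression to the block diagonal for $f\circ h^+$ and $K=E'(W)$. By coarsening $W\in GL(\mathcal A(Z^+,f\circ h^+))$, so $K^{-1}=E'(W^{-1})$ and $\|K^{\pm1}\|\le e^{\sigma/2}$. The entries of $K^{\pm1}$ are entries of $W^{\pm1}$ or zero, so $K\in GL(\mathcal A(Z^+,h^+))$. For $0\le p<a$ let $P_p$ be the projection onto the points $z$ such that $h^+(z)$ has exactly $p$ predecessors in its $f$-fiber. A nonzero entry $K^{\pm1}(x,y)$ has $h^+(x)\le h^+(y)$ in the same $f$-fiber, so $K^{\pm1}$ is upper triangular for $P_0,\dots,P_{a-1}$. If in addition $x,y$ belong to the same $P_p$, then $h^+(x)=h^+(y)$, and on the levels of $h^+$ the operator $W$ is the identity. So $K_0=1$ in the notation of Lemma~\ref{lem:finite}, and $s\mapsto K_s^{-1}W$ joins $W$ to $T^+:=K^{-1}W$ by a product of two $2a^2$-paths in $GL(\mathcal A)$. We have $E'(T^+)=1$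 and $\|(T^+)^{\pm1}\|\le e^{\sigma/2}e^{\sigma/2}$, so $T^+\in\mathcal U_\sigma(Z^+,f\circ h^+)$.

\emph{Conclusion.} Each of the six pieces is a product of at most $3m$ paths that are $2a^2$-paths, because $2a^2=2^{25}\ge700$. By (P1) and (P2) the concatenation is an $L_0$-path in $GL(\mathcal A)$ from $T\oplus1$ to $1\oplus T^+$, with $L_0=18m(2a^2)^{3m}$. Both endpoints lie in $\mathcal U(Z\sqcup Z^+,h\sqcup h^+)$, the second one by coarsening. Lemma~\ref{lem:correction} gives the required path with $L_*=2L_0^4$.
\end{proof}

\section{Orders without finite classes}\label{sec:infinite}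

Let $\Omega$ be a countable linear order. Write $x\approx y$ if only finitely many elements lie between $x$ and $y$. This is an equivalence relation, and its classes are convex subsets of $\Omega$. Counting the signed number of steps from a fixed element identifies a class with an interval of $\mathbb Z$, so an infinite class is isomorphic to $\{0,1,2,\dots\}$, $\{\dots,-2,-1\}$ or $\mathbb Z$. Infinite classes are exactly what is needed to cut $\Omega$ into finite blocks of any prescribed length and to merge blocks forever.

\begin{theorem}\label{thm:infinite}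
If all $\approx$-classes of the countable linear order $\Omega$ are infinite, then $GL(\mathcal T_\Omega)$ is connected.
\end{theorem}

\begin{proof}
\emph{Blocks.} Let $n_0=r+2m$. Identify each class with one of the three models above and cut it into the sets $\{n_0i,\dots,n_0i+n_0-1\}$, the \emph{$0$-blocks}. For $j\ge0$, a \emph{$j$-block} is the union of the $a^j$ $0$-blocks of one class that have the same value of $\lfloor i/a^j\rfloor$; the count $a^j$ is exact in all three models, since the sets $\{i\ge 0\}$ and $\{i<0\}$ are unions of fibers of $i\mapsto\lfloor i/a^j\rfloor$. The $j$-blocks are disjoint convex subsets of $\Omega$, so they form a countable linear order $\Lambda_j$. Let $h_j:\Omega\to\Lambda_j$ send a point to its $j$-block, and let $f_j:\Lambda_j\to\Lambda_{j+1}$ send a $j$-block to the $(j+1)$-block containing it. Then $f_j$ is a monotone surjection with fibers of $a$ points, and $h_{j+1}=f_j\circ h_j$. Put $\mathcal A=\mathcal A(\Omega,h_0)$ with block diagonal compression $E_0$. By coarsening, $\mathcal U(\Omega,h_0)\subseteq GL(\mathcal T_\Omega)\subseteq GL(\mathcal A)$.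

\emph{(a) Reduction to $GL(\mathcal A)$.} Suppose $GL(\mathcal A)$ is connected, and let $T\in GL(\mathcal T_\Omega)$. Then $K=E_0(T)$ and $K^{-1}=E_0(T^{-1})$ lie in $\mathcal T_\Omega$ and are direct sums of upper triangular $n_0\times n_0$ matrices. Lemma~\ref{lem:finite}, with $P_p$ the projection onto the $p$-th points of the $0$-blocks, joins $K$ in $GL(\mathcal T_\Omega)$ to its diagonal, which is $\sim1$ by Lemma~\ref{lem:diag}. So $T\sim K^{-1}T\in\mathcal U(\Omega,h_0)$ in $GL(\mathcal T_\Omega)$. A path from $K^{-1}T$ to $1$ in $GL(\mathcal A)$ is corrected by Lemma~\ref{lem:correction} to a path in $\mathcal U(\Omega,h_0)\subseteq GL(\mathcal T_\Omega)$. It remains to show that $GL(\mathcal A)$ is connected, and by Corollary~\ref{cor:reduce} it suffices to show $S_0\sim1$ in $GL(\mathcal A)$ for $S_0=1+X\in\mathcal U_\sigma(\Omega,h_0)$.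

\emph{(b) Making room.} The operator $S_0$ occupies all coordinates; we free $2m$ of them in each $0$-block. In each $0$-block choose $2m$ disjoint cells of $1024$ points, which is possible because $1024\cdot2m=2^{69}\le n_0$. Let $Z'$ be the union of all cells. To control rows and columns at once, apply Lemma~\ref{lem:sampling} to $v_z=Xe_z\oplus X^*e_z$, $z\in Z'$. The operator $V\xi=XP_{Z'}\xi\oplus X^*P_{Z'}\xi$ satisfies $\sum_zv_zv_z^*=VV^*$ and $\|V\|^2\le2\|X\|^2\le10=:b$. By Lemma~\ref{lem:columns}, $\|v_z\|^2\le18\sigma^2=:d$, and $1024\cdot18\sigma^2\le10/784$. We obtain a set $Q_0$ with exactly $2m$ points in each $0$-block and $1024\sum_{q\in Q_0}v_qv_q^*\le20$. The diagonal corners of $\sum_{q\in Q_0}v_qv_q^*$ are $XP_{Q_0}X^*$ and $X^*P_{Q_0}X$, so $\|XP_{Q_0}\|^2,\|P_{Q_0}X\|^2\le20/1024$ and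
\[
(\|XP_{Q_0}\|+\|P_{Q_0}X\|)\|S_0^{-1}\|\le0.28\cdot1.01<1.
\]
Let $Z_0=\Omega\setminus Q_0$; it has $r$ points in each $0$-block. By Lemma~\ref{lem:free}, $S_0\sim S\oplus1$ with $S\in\mathcal U(Z_0,h_0)$. The bound $e^\sigma$ may have been lost, but Corollary~\ref{cor:reduce} for $(Z_0,h_0)$ restores it: it suffices to show $a_0\oplus1\sim1$ in $GL(\mathcal A)$ for every $a_0\in\mathcal U_\sigma(Z_0,h_0)$.

\emph{(c) Placement.} We choose pairwise disjoint sets $Z_1,Z_2,\dots\subseteq Q_0$ such that $Z_{j+1}$ has exactly $m$ points in each $j$-block. Suppose $Z_1,\dots,Z_j$ are chosen and let $g$ be a $j$-block. It contains $2ma^j$ points of $Q_0$. For $1\le i\le j$ it is a union of $a^{j-i+1}$ $(i-1)$-blocks, so it contains $ma^{j-i+1}$ points of $Z_i$. Since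
\[
m+\sum_{i=1}^jma^{j-i+1}=m(1+a+\dots+a^j)\le2ma^j,
\]
there are $m$ unused points of $Q_0$ in $g$. Note that $Z_j$ has exactly $r$ points in each $j$-block: for $j\ge1$ the count is $ma=r$. To picture the pattern, take $m=1$, $a=2$, $r=2$ (values that serve only as an illustration) and write $j$ for a point of $Z_j$ and $\ast$ for an unused point. Eight consecutive $0$-blocks forming a $3$-block may look as follows:
\[
\underbrace{\underbrace{0012\mid0013}_{1\text{-block}}\mid\underbrace{0012\mid0014}_{1\text{-block}}}_{2\text{-block}}\mid
\underbrace{\underbrace{0012\mid0013}_{1\text{-block}}\mid\underbrace{0012\mid001{\ast}}_{1\text{-block}}}_{2\text{-block}}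
\]

\emph{(d) Iteration.} Given $a_j\in\mathcal U_\sigma(Z_j,h_j)$, apply Proposition~\ref{prop:step} with $\Lambda=\Lambda_j$, $Z=Z_j$, $Z^+=Z_{j+1}$, $h$ and $h^+$ the restrictions of $h_j$, and $f=f_j$. It yields $a_{j+1}\in\mathcal U_\sigma(Z_{j+1},h_{j+1})$ and an $L_*$-path $\gamma_j$ in $\mathcal U(Z_j\sqcup Z_{j+1},h_j)$ from $a_j\oplus1$ to $1\oplus a_{j+1}$. Since $h_j$ is a coarsening of $h_0$, we have $\mathcal U(Z_j\sqcup Z_{j+1},h_j)\subseteq\mathcal U(Z_j\sqcup Z_{j+1},h_0)$, so $\gamma_j(t)^{\pm1}\oplus1\in\mathcal A$. This is why Proposition~\ref{prop:step} provides paths in $\mathcal U$: a path in $GL(\mathcal A(Z_j\sqcup Z_{j+1},h_j))$ may have arbitrary entries inside a $j$-block and need not lie in $\mathcal A$. Lemma~\ref{lem:swindle} with $\mathcal K_j=\ell^2(Z_j)$ gives $a_0\oplus1\sim1$ in $GL(\mathcal A)$.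
\end{proof}

This already covers Example~\ref{ex:toeplitz}: $M_f\sim1$ in the nest algebra.

\section{Countable orders and atomic nests}\label{sec:atomic}

In $\Omega=\mathbb Q$ every class is a single point and no finite blocks exist. On the other hand there is plenty of room: every interval is infinite. We exploit this as follows. Attach to each finite class $c$ an infinite string $Z_c$ of fictitious points directly above it. In the enlarged order all classes are infinite, so Theorem~\ref{thm:infinite} applies and writes our operator as a finite product of operators close to $1$. Then move the fictitious points to free points of $\Omega$ slightly above $c$. The order cannot be preserved exactly, since infinitely many points lie between $c$ and any point above it. But only finitely many operators have to be transported, each of their rows is square summable, and so the entries that end up on the wrong side of the diagonal can be made small in Hilbert--Schmidt norm.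

\begin{theorem}\label{thm:countable}
$GL(\mathcal T_\Omega)$ is connected for every countable linear order $\Omega$.
\end{theorem}

\begin{proof}
\emph{Reductions.} If $\Omega$ is finite, use Lemmas~\ref{lem:finite} and \ref{lem:diag}. Let $\Omega$ be infinite, and suppose it has a largest element whose class $c$ is finite. Then $\Omega'=\Omega\setminus c$ is an infinite initial segment. It has no largest element, since a largest element $u$ of $\Omega'$ would satisfy $u\approx\min c$. Lemma~\ref{lem:finite} with the two projections $P_{\Omega'},P_c$ joins $T\in GL(\mathcal T_\Omega)$ to $T'\oplus T''$ with $T'\in GL(\mathcal T_{\Omega'})$, $T''\in GL(\mathcal T_c)$, and $T''\sim1$. So it is enough to treat $\Omega'$. We may therefore assume that, with $\mathfrak F$ the set of finite classes,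
\begin{equation}\label{eq:right}
\text{for every }c\in\mathfrak F\text{ there is }u\in\Omega\text{ with }u>\max c.
\end{equation}
By Theorem~\ref{thm:infinite} we may assume $\mathfrak F\ne\emptyset$, and by Corollary~\ref{cor:reduce} it suffices to show $S_0\sim1$ in $GL(\mathcal T_\Omega)$ for $S_0=1+X\in\mathcal U_\sigma(\Omega,\mathrm{id})$.

For $c\in\mathfrak F$ and $u>\max c$ the open interval $(\max c,u)$ is infinite, since otherwise $u\in c$. Call these intervals \emph{demand intervals}. There are countably many, and at least one by \eqref{eq:right}.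

\emph{A sparse set of free points.} We need a set $Q$ that can be freed, meets every demand interval infinitely often, and leaves every infinite class infinite. List the demand intervals as $(D_n)_{n\ge1}$ and the infinite classes, if there are any, as $(\kappa_n)_{n\ge1}$, each occurring infinitely often. Choose inductively $q_n\in D_n$, different from all $q_i,s_i$ with $i<n$, such that
\[
|\langle X^*Xe_{q_n},e_{q_i}\rangle|+|\langle XX^*e_{q_n},e_{q_i}\rangle|\le10^{-2}4^{-n}\qquad(i<n),
\]
and then, if there are infinite classes, $s_n\in\kappa_n$ different from all $q_i$ ($i\le n$) and $s_i$ ($i<n$). The choice of $q_n$ is possible: $D_n$ is infinite, and for fixed $i$ the coordinates of the vectors $X^*Xe_{q_i}$ and $XX^*e_{q_i}$ are square summable, so the inequality fails for finitely many candidates only. Let $Q=\{q_n:n\ge1\}$. Every demand interval contains infinitely many points of $Q$. The points $s_n$ are distinct and not in $Q$, so $\kappa\setminus Q$ is infinite for every infinite class $\kappa$.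

The matrix $P_QX^*XP_Q$ has diagonal entries $\|Xe_{q_n}\|^2\le9\sigma^2$ by Lemma~\ref{lem:columns}, and its off-diagonal part has squared Hilbert--Schmidt norm at most $2\sum_nn\,10^{-4}16^{-n}=10^{-4}\cdot\frac{32}{225}\le10^{-4}$. The same holds for $P_QXX^*P_Q$, with diagonal entries $\|X^*e_{q_n}\|^2$. Hence $\|XP_Q\|^2,\|P_QX\|^2\le9\sigma^2+10^{-2}$, and $(\|XP_Q\|+\|P_QX\|)\|S_0^{-1}\|\le0.21\cdot1.01<1$. By Lemma~\ref{lem:free}, $S_0\sim S\oplus1_Q$ in $GL(\mathcal T_\Omega)$ with $S\in\mathcal U(\Omega\setminus Q,\mathrm{id})$.

\emph{The enlarged order.} For $c\in\mathfrak F$ let $Z_c=\{z_{c,1},z_{c,2},\dots\}$ be new points, and let $\Omega^\sharp=\Omega\sqcup\bigsqcup_cZ_c$. Order $\Omega^\sharp$ as a subset of the lexicographic product $\Omega\times\{0,1,2,\dots\}$, by $y\mapsto(y,0)$ for $y\in\Omega$ and $z_{c,i}\mapsto(\max c,i)$. Let $\beta:\Omega^\sharp\to\Omega$ be the first coordinate; it is monotone. Put $\Gamma=\Omega^\sharp\setminus Q$. Each $Z_c$ is convex in $\Gamma$.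

All $\approx$-classes of $\Gamma$ are infinite. Indeed, $\Gamma$ is the union of the infinite sets $\kappa\setminus Q$ ($\kappa$ an infinite class of $\Omega$) and $(c\setminus Q)\cup Z_c$ ($c\in\mathfrak F$), and it suffices to see that two points $x<y$ of one such set have finitely many points $w$ of $\Omega^\sharp$ between them. Since $\beta(x)\le\beta(w)\le\beta(y)$ and classes are convex, $\beta(w)$ lies in the same class of $\Omega$ as $\beta(x)$ and $\beta(y)$. In the first case $w\in\beta^{-1}(\kappa)=\kappa$, and only finitely many points of $\kappa$ lie between $x$ and $y$. In the second case $w\in\beta^{-1}(c)=c\cup Z_c$, which is ordered like $\{0,1,2,\dots\}$.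

On $\ell^2(\Gamma)=\ell^2(\Omega\setminus Q)\oplus\ell^2(\bigsqcup_cZ_c)$ consider $S\oplus1\in GL(\mathcal T_\Gamma)$. By Theorem~\ref{thm:infinite} it is connected to $1$ in $GL(\mathcal T_\Gamma)$. We shall not be able to respect the order inside a string $Z_c$, so we remove all entries inside the strings. Let $h$ be the monotone map on $\Gamma$ that collapses each $Z_c$ to a point and is injective elsewhere. Then $\mathcal T_\Gamma\subseteq\mathcal A(\Gamma,h)$ and $S\oplus1\in\mathcal U(\Gamma,h)$, so Lemma~\ref{lem:correction} gives a path $\gamma$ from $S\oplus1$ to $1$ in the group $\mathcal U(\Gamma,h)$. For a fine partition $0=t_0<\dots<t_p=1$ the factors $\gamma(t_{k-1})\gamma(t_k)^{-1}$ are close to $1$, and we obtain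
\[
S\oplus1=\prod_{k=1}^p(1+X_k),\qquad X_k\in J(\Gamma,h),\quad\|X_k\|\le\tfrac14.
\]

\emph{Transfer.} Let $\eta>0$. For $c\in\mathfrak F$ and $u>\max c$ put
\[
\mathcal Y_c(u)=\{y\in\Gamma:\ \max c<\beta(y)\le u\}.
\]
The set $\{u\in\Omega:u>\max c\}$ is countable, nonempty by \eqref{eq:right}, and has no least element, because demand intervals are nonempty. So it contains a decreasing sequence $u_1>u_2>\cdots$ that eventually lies below any given element of the set. The sets $\mathcal Y_c(u_n)$ then decrease to $\emptyset$. Enumerate $\bigsqcup_cZ_c=\{w_1,w_2,\dots\}$. For $w_l\in Z_c$ the rows $X_k(w_l,\cdot)$ are square summable, so there is $u(w_l)>\max c$ with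
\[
\sum_{k=1}^p\ \sum_{y\in\mathcal Y_c(u(w_l))}|X_k(w_l,y)|^2<\eta^22^{-l}.
\]
Choose inductively $\psi(w_l)\in Q\cap(\max c,u(w_l))$ different from $\psi(w_i)$, $i<l$, and put $\psi(y)=y$ for $y\in\Omega\setminus Q$. Then $\psi:\Gamma\to\Omega$ is injective and $\psi(y)\ge\beta(y)$ for all $y\in\Gamma$.

Call $(x,y)\in\Gamma\times\Gamma$ a \emph{violation} if $h(x)<h(y)$ and $\psi(x)\ge\psi(y)$. \emph{For every violation, $x$ lies in some $Z_c$ and $y\in\mathcal Y_c(u(x))$.} Indeed, let $h(x)<h(y)$, so $x<y$. If $x\in\Omega\setminus Q$, then $\psi(x)=\beta(x)\le\beta(y)\le\psi(y)$, and $\psi(x)\ne\psi(y)$ by injectivity, so there is no violation. If $x\in Z_c$, then $y$ lies above the whole string $Z_c$, which means $\beta(y)>\max c$; a violation gives $\beta(y)\le\psi(y)\le\psi(x)<u(x)$.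

Let $\tilde X_k$ be $X_k$ with all violating entries replaced by $0$. Then $\|X_k-\tilde X_k\|^2\le\|X_k-\tilde X_k\|_{HS}^2\le\sum_l\eta^22^{-l}=\eta^2$. The operators $X_k$ and the number $p$ do not depend on $\eta$. So for small $\eta$ we have $\|\tilde X_k\|\le\frac12$, and $\tilde T=\prod_k(1+\tilde X_k)$ satisfies $\|\tilde T^{-1}(S\oplus1)-1\|<1$. Transport everything by the isometry $e_y\mapsto e_{\psi(y)}$ onto $\ell^2(\psi(\Gamma))\subseteq\ell^2(\Omega)$, extending the $\tilde X_k$ by $0$ and the invertible operators by $1$. Then $S\oplus1$ becomes $S\oplus1_Q$. A nonzero entry $\tilde X_k(x,y)$ has $h(x)<h(y)$ and is not a violation, so $\psi(x)<\psi(y)$; thus $\tilde X_k$ becomes an element of $\mathcal T_\Omega$ of norm at most $\frac12$. By (B1), each $1+\tilde X_k$ is $\sim1$ in $GL(\mathcal T_\Omega)$, hence $\tilde T\sim1$, and $\tilde T^{-1}(S\oplus1_Q)\in\mathcal T_\Omega$ is at distance less than $1$ from $1$, hence $\sim1$. Therefore $S_0\sim S\oplus1_Q\sim1$.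
\end{proof}

\begin{theorem}\label{thm:atomic}
Let $\mathcal N$ be an atomic nest on a separable space, let $E$ be the compression to the atoms, and let $J$ be the kernel of $E$ on $\operatorname{Alg}\mathcal N$. Then $GL(\operatorname{Alg}\mathcal N)$ and $\mathcal U=(1+J)\cap GL(\operatorname{Alg}\mathcal N)$ are path connected.
\end{theorem}

\begin{proof}
We first identify $\operatorname{Alg}\mathcal N$ with some $\mathcal A(Z,h)$. Let $A=N_+\ominus N$ be an atom and $M\in\mathcal N$. Either $M\subseteq N$, and then $A\perp M$, or $M\supseteq N_+$, and then $A\subseteq M$. Order the atoms by their lower ends $N$. If $A<A'=N'_+\ominus N'$, then $A\subseteq N_+\subseteq N'\perp A'$. So the atoms are mutually orthogonal, $\mathcal H$ is their orthogonal sum, and each $M\in\mathcal N$ is the sum of the atoms it contains. These form an initial segment: if $A'\subseteq M$ then $M\supseteq N'_+$, which contains all $A<A'$. Consequently every operator that is block upper triangular for the atoms lies in $\operatorname{Alg}\mathcal N$. Conversely, for $T\in\operatorname{Alg}\mathcal N$ and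 $A<A'$ we have $TA\subseteq N_+\subseteq N'\perp A'$. Choosing an orthonormal basis in each atom gives $\operatorname{Alg}\mathcal N=\mathcal A(Z,h)$, where $Z$ is the countable set of basis vectors and $h$ maps a vector to its atom; also $\mathcal U=\mathcal U(Z,h)$.

Order each level of $h$ linearly and order $Z$ lexicographically, first by level. This makes $Z$ a countable linear order $\Omega$ on which $h$ is monotone, so $\mathcal U\subseteq GL(\mathcal T_\Omega)\subseteq GL(\operatorname{Alg}\mathcal N)$ by coarsening. By Theorem~\ref{thm:countable} every element of $\mathcal U$ is connected to $1$ in $GL(\operatorname{Alg}\mathcal N)$, and by Lemma~\ref{lem:correction} in $\mathcal U$. For general $T\in GL(\operatorname{Alg}\mathcal N)$, Lemma~\ref{lem:diag} gives $E(T)\sim1$, so $T\sim E(T)^{-1}T\in\mathcal U$.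
\end{proof}

\section{Nests on separable spaces}\label{sec:separable}

A general nest may mix atoms and continuous parts in a complicated way. Theorem~\ref{thm:Dav} says that up to similarity only the order type and the dimensions matter, so we may replace the nest by a convenient model: an atomic frame, some of whose atoms carry a continuous nest of infinite multiplicity. The frame is handled by Theorem~\ref{thm:atomic} and the continuous pieces by the following result. For a nest $\mathcal M_0$ on $\mathcal K$ let $\mathcal M_0\otimes1_{\ell^2}=\{M\otimes\ell^2:M\in\mathcal M_0\}$.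

\begin{theorem}[Davidson--Orr \cite{DO}]\label{thm:DO}
If $\mathcal M_0$ is a nest on a separable space, then $GL(\operatorname{Alg}(\mathcal M_0\otimes1_{\ell^2}))$ is connected.
\end{theorem}

There may be infinitely many continuous pieces, and we need to contract them uniformly. The device, which is used again in Section~\ref{sec:uniform}, is to place them in a single nest. Let $(\mathcal N_k)$ be a finite or infinite sequence of nests on spaces $\mathcal H_k$. The \emph{ordinal sum} is the family of subspaces $\bigoplus_{k<j}\mathcal H_k\oplus N$ ($j\ge1$, $N\in\mathcal N_j$) of $\mathcal H=\bigoplus_k\mathcal H_k$, together with $\mathcal H$.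

\begin{lemma}\label{lem:ordinal}
The ordinal sum $\mathcal N$ is a nest, atomic if all $\mathcal N_k$ are atomic. It satisfies $\prod_k\operatorname{Alg}\mathcal N_k\subseteq\operatorname{Alg}\mathcal N$ (block diagonal operators). If $T=\bigoplus_kT_k$ with $T_k\in GL(\operatorname{Alg}\mathcal N_k)$, $\sup_k\|T_k^{\pm1}\|<\infty$, and $T\sim1$ in $GL(\operatorname{Alg}\mathcal N)$, then there is $p$ such that $T_k=\prod_{i\le p}e^{G_{i,k}}$ for all $k$, with $G_{i,k}\in\operatorname{Alg}\mathcal N_k$ and $\|G_{i,k}\|\le1$.
\end{lemma}

\begin{proof}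
The family is a chain containing $0$ and $\mathcal H$. Consider a nonempty set of members other than $\mathcal H$, each written with an index $j$. Their intersection is computed in $\mathcal N_j$ for the least index $j$ that occurs. Their closed span is computed in $\mathcal N_j$ for the largest index $j$ if there is one, and is $\mathcal H$ otherwise. Consecutive members of $\mathcal N_j$ give consecutive members of $\mathcal N$, so the atoms of $\mathcal N_j$ are atoms of $\mathcal N$. A block diagonal operator with components in $\operatorname{Alg}\mathcal N_k$ preserves every member. For the last claim, use (B2) and $e^G=(e^{G/n})^n$ to write $T=\prod_{i\le p}e^{G_i}$ with $G_i\in\operatorname{Alg}\mathcal N$, $\|G_i\|\le1$. Elements of $\operatorname{Alg}\mathcal N$ are block upper triangular for the $\mathcal H_k$, so compression to $\mathcal H_k$ is a contractive unital homomorphism, by the argument given for $E$ in Section~\ref{sec:levels}. It maps into $\operatorname{Alg}\mathcal N_k$, because $G\in\operatorname{Alg}\mathcal N$ maps $N\in\mathcal N_k$ into $\bigoplus_{j<k}\mathcal H_j\oplus N$.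 Let $G_{i,k}$ be the compression of $G_i$.
\end{proof}

\begin{theorem}\label{thm:separable}
$GL(\operatorname{Alg}\mathcal N)$ is connected for every nest $\mathcal N$ on a separable space.
\end{theorem}

\begin{proof}
\emph{Parametrization.} Let $(x_n)_{n\ge1}$ be unit vectors with dense span and $\varphi(N)=\sum_n2^{-n}\|P_Nx_n\|^2$. Then $\varphi(0)=0$ and $\varphi(\mathcal H)=1$. If $N\subsetneq N'$, the nonzero projection $P_{N'}-P_N$ does not vanish on all $x_n$, so $\varphi(N)<\varphi(N')$. If $(N_k)$ is monotone with intersection or closed span $N\in\mathcal N$, then $P_{N_k}\to P_N$ strongly and $\varphi(N_k)\to\varphi(N)$. Hence $\varphi$ is an order isomorphism of $\mathcal N$ onto a closed set $C\subseteq[0,1]$ containing $0$ and $1$; write $N_c=\varphi^{-1}(c)$. The components $(\alpha,\beta)$ of $[0,1]\setminus C$, called \emph{gaps}, correspond to the atoms $N_\beta\ominus N_\alpha$ of $\mathcal N$. Let $\mathcal H_{(\alpha,\beta)}$ be a Hilbert space of the same dimension as this atom. Let $\mathcal I$ be the countable set of components of $C$ that are not single points;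 they are disjoint closed intervals.

\emph{The model.} Put
\[
\tilde{\mathcal H}=\bigoplus_{\text{gaps}}\mathcal H_{(\alpha,\beta)}\oplus\bigoplus_{I\in\mathcal I}L^2(I)\otimes\ell^2,\qquad
\tilde N_c=\bigoplus_{\beta\le c}\mathcal H_{(\alpha,\beta)}\oplus\bigoplus_{I\in\mathcal I}L^2(I\cap[0,c])\otimes\ell^2
\]
for $c\in C$. The space $\tilde{\mathcal H}$ is separable, $\tilde N_0=0$ and $\tilde N_1=\tilde{\mathcal H}$. The family is strictly increasing: for $c<c'$ in $C$, the interval $[c,c']$ either meets the complement of $C$, and then contains a gap, or lies in a member of $\mathcal I$. Let $D\subseteq C$ be nonempty, $c_0=\inf D$, $c_1=\sup D$; both lie in $C$. We claim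
\begin{equation}\label{eq:infsup}
\bigcap_{c\in D}\tilde N_c=\tilde N_{c_0},\qquad\overline{\operatorname{span}}_{c\in D}\,\tilde N_c=\tilde N_{c_1}.
\end{equation}
If $c_0\in D$ the first formula holds by monotonicity. Otherwise take $c_k\downarrow c_0$ in $D$; a gap with $\beta\le c_k$ for all $k$ has $\beta\le c_0$, and $\bigcap_kL^2(I\cap[0,c_k])=L^2(I\cap[0,c_0])$. If $c_1\in D$ the second formula holds by monotonicity. Otherwise take $c_k\uparrow c_1$ in $D$. No gap has $\beta=c_1$, since a gap contains no $c_k$. So a gap with $\beta\le c_1$ has $\beta\le c_k$ for some $k$, and $\bigcup_kL^2(I\cap[0,c_k])$ is dense in $L^2(I\cap[0,c_1])$. Thus $\tilde{\mathcal N}=\{\tilde N_c:c\in C\}$ is a nest and $N_c\mapsto\tilde N_c$ is an order isomorphism.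

This isomorphism preserves dimensions of differences. Let $c<c'$ in $C$. If $C\cap[c,c']$ is finite, then $N_{c'}\ominus N_c$ is the sum of the atoms for the gaps in $[c,c']$, and $\tilde N_{c'}\ominus\tilde N_c$ is the sum of the corresponding $\mathcal H_{(\alpha,\beta)}$, the sets $I\cap[c,c']$ being finite. If $C\cap[c,c']$ is infinite, it contains a strictly monotone sequence, so both differences contain infinitely many mutually orthogonal nonzero subspaces, and both are separable of infinite dimension. By Theorem~\ref{thm:Dav} there is an invertible $W$ with $WN_c=\tilde N_c$ for all $c$, so $T\mapsto WTW^{-1}$ is an isomorphism of Banach algebras from $\operatorname{Alg}\mathcal N$ onto $\operatorname{Alg}\tilde{\mathcal N}$. It suffices to treat $\tilde{\mathcal N}$.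

\emph{The atomic frame.} Let $C'$ be $C$ with the open intervals $(p,q)$, $[p,q]\in\mathcal I$, removed. It is closed and contains $0,1$, so $\mathcal N'=\{\tilde N_c:c\in C'\}$ is a nest by \eqref{eq:infsup}. The endpoints of a gap are consecutive points of $C'$, and $\tilde N_\beta\ominus\tilde N_\alpha=\mathcal H_{(\alpha,\beta)}$. The endpoints of $I=[p,q]\in\mathcal I$ are consecutive points of $C'$, no gap has $p<\beta\le q$, and so $\tilde N_q\ominus\tilde N_p=L^2(I)\otimes\ell^2$. These atoms span $\tilde{\mathcal H}$, so $\mathcal N'$ is atomic and its atoms are the summands of $\tilde{\mathcal H}$. Let $E,J,\mathcal U$ be associated with $\mathcal N'$ as in Theorem~\ref{thm:atomic}. We have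
\[
1+J\subseteq\operatorname{Alg}\tilde{\mathcal N}\subseteq\operatorname{Alg}\mathcal N'.
\]
Indeed, let $X\in J$ and $p<c<q$ with $I=[p,q]\in\mathcal I$. Then $X$ maps $\tilde N_p$ into $\tilde N_p$, and maps the atom $\tilde N_q\ominus\tilde N_p$ into $\tilde N_q$ with zero compression to the atom, hence into $\tilde N_p$. So $X\tilde N_c\subseteq X\tilde N_q\subseteq\tilde N_p\subseteq\tilde N_c$. As $\mathcal U$ is a group contained in $1+J$, it follows that $\mathcal U\subseteq GL(\operatorname{Alg}\tilde{\mathcal N})$.

\emph{The block diagonal.} For $I=[p,q]\in\mathcal I$ let $\mathcal V_I$ be the nest $\{L^2[p,c]\otimes\ell^2:c\in I\}$ on $L^2(I)\otimes\ell^2$. Since $\tilde N_c=\tilde N_p\oplus(L^2[p,c]\otimes\ell^2)$ for $c\in I$, an operator that is block diagonal for the atoms of $\mathcal N'$ lies in $\operatorname{Alg}\tilde{\mathcal N}$ if and only if its components on the atoms $L^2(I)\otimes\ell^2$ lie in $\operatorname{Alg}\mathcal V_I$. Let $T\in GL(\operatorname{Alg}\tilde{\mathcal N})$. Then $E(T^{\pm1})\in T^{\pm1}+J\subseteq\operatorname{Alg}\tilde{\mathcal N}$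 and $E(T)^{-1}=E(T^{-1})$. So $E(T)=D\oplus\bigoplus_IT_I$, where $D$ is invertible in $\prod_{\text{gaps}}B(\mathcal H_{(\alpha,\beta)})$, $T_I\in GL(\operatorname{Alg}\mathcal V_I)$ and $\sup_I\|T_I^{\pm1}\|<\infty$. By Lemma~\ref{lem:diag}, $D$ is a product of two exponentials of block diagonal operators. If $\mathcal I\ne\emptyset$, enumerate $\mathcal I$ and let $\mathcal M$ be the ordinal sum of the $\mathcal V_I$ in this enumeration. It equals $\mathcal M_0\otimes1_{\ell^2}$, where $\mathcal M_0$ is the ordinal sum of the nests $\{L^2[p,c]:c\in I\}$. By Theorem~\ref{thm:DO}, $\bigoplus_IT_I\sim1$ in $GL(\operatorname{Alg}\mathcal M)$, and Lemma~\ref{lem:ordinal} gives $\bigoplus_IT_I=\prod_{i\le n}\exp(\bigoplus_IG_{i,I})$ for some $n$, with $G_{i,I}\in\operatorname{Alg}\mathcal V_I$, $\|G_{i,I}\|\le1$. All these exponents, extended by $0$, lie in $\operatorname{Alg}\tilde{\mathcal N}$. Hence $E(T)\sim1$ in $GL(\operatorname{Alg}\tilde{\mathcal N})$ and $T\sim E(T)^{-1}T\in\mathcal U$. By Theorem~\ref{thm:atomic}, $\mathcal U$ is path connected, so $T\sim1$.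
\end{proof}

\section{Uniform bounds and arbitrary dimension}\label{sec:uniform}

An operator on a nonseparable space decomposes into separable pieces, but to add up paths for the pieces we need them to be uniform. Uniformity comes from applying the qualitative theorem to an ordinal sum of hypothetical bad examples. Call $e^G$ with $G\in\operatorname{Alg}\mathcal N$, $\|G\|\le1$, a \emph{unit exponential} for $\mathcal N$.

\begin{proposition}\label{prop:uniform}
There is an absolute constant $C$ such that for every nest $\mathcal N$ on a separable space, every $T\in GL(\operatorname{Alg}\mathcal N)$ with $\|T^{\pm1}\|\le M$ is a product of at most $C(1+\log M)$ unit exponentials.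
\end{proposition}

\begin{proof}
First, there is an integer $p_0$ such that every such $T$ with $\|T^{\pm1}\|\le2$ is a product of at most $p_0$ unit exponentials. Otherwise there are nests $\mathcal N_k$ on separable spaces and $T_k\in GL(\operatorname{Alg}\mathcal N_k)$, $\|T_k^{\pm1}\|\le2$, such that $T_k$ is not a product of at most $k$ unit exponentials. Let $\mathcal N$ be the ordinal sum. By Theorem~\ref{thm:separable}, $\bigoplus_kT_k\sim1$ in $GL(\operatorname{Alg}\mathcal N)$, and by Lemma~\ref{lem:ordinal} every $T_k$ is a product of $p$ unit exponentials for a fixed $p$. This is a contradiction for $k\ge p$.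

For general $M\ge1$ apply Lemma~\ref{lem:split} with $e^\eta=2$ and $n=\max(1,\lceil2\log_2M\rceil)$ factors, so that $M^{1/n}\le\sqrt2=e^{\eta/2}$. Then $T$ is a product of $n\le1+2\log_2M$ elements $F$ with $\|F^{\pm1}\|\le2$, hence of at most $p_0(1+2\log_2M)\le3p_0(1+\log M)$ unit exponentials.
\end{proof}

\begin{lemma}\label{lem:decomp}
Let $\mathcal N$ be a nest on $\mathcal H$ and $T\in B(\mathcal H)$. Then $\mathcal H=\bigoplus_\alpha\mathcal H_\alpha$ with separable $\mathcal H_\alpha\ne0$ that reduce $T$ and all $P_N$. Each $\mathcal N_\alpha=\{N\cap\mathcal H_\alpha:N\in\mathcal N\}$ is a nest on $\mathcal H_\alpha$, atomic if $\mathcal N$ is atomic, and $N=\bigoplus_\alpha(N\cap\mathcal H_\alpha)$ for $N\in\mathcal N$.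
\end{lemma}

\begin{proof}
The nest may be uncountable, but the orbit of one vector is separable. For $x\in\mathcal H$ and $N\subseteq N'$ we have $\|P_{N'}x-P_Nx\|^2=\|P_{N'}x\|^2-\|P_Nx\|^2$. So $P_Nx\mapsto\|P_Nx\|^2$ is an isometry of $\{P_Nx:N\in\mathcal N\}$ onto a subset of $\mathbb R$ with the metric $|s-t|^{1/2}$, which is separable. Let $K$ be a separable subspace with countable dense subset $K_0$. Since $\|P_Nx-P_Ny\|\le\|x-y\|$, the set $\bigcup_NP_NK$ lies in the closure of the separable set $\bigcup_{y\in K_0}\{P_Ny:N\in\mathcal N\}$. Hence the closed span $K'$ of $K\cup TK\cup T^*K\cup\bigcup_NP_NK$ is separable. Starting from $\mathbb Cx$, the closure of $K\cup K'\cup K''\cup\cdots$ is a separable subspace that contains $x$ and is invariant under $T$, $T^*$ and all $P_N$, so it reduces them. By Zorn's lemma take a maximal family of mutually orthogonal nonzero separable reducing subspaces. The orthogonal complement of its sum is reducing, and if it contained $x\neq0$, the construction would produce a further member inside it. So the sum is $\mathcal H$.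

As $P_N$ commutes with the projection onto $\mathcal H_\alpha$, we have $N\cap\mathcal H_\alpha=P_N\mathcal H_\alpha$ and $N=\bigoplus_\alpha P_N\mathcal H_\alpha$. The chain $\mathcal N_\alpha$ contains $0$ and $\mathcal H_\alpha$, and $\bigcap_i(N_i\cap\mathcal H_\alpha)=(\bigcap_iN_i)\cap\mathcal H_\alpha$. If $N$ is the closed span of members $N_i$, then $P_{N_i}\to P_N$ strongly along the chain, so $P_N\mathcal H_\alpha$ is the closure of $\bigcup_iP_{N_i}\mathcal H_\alpha$. Thus $\mathcal N_\alpha$ is a nest. Let $\mathcal N$ be atomic. For an atom $A=N_+\ominus N$ the projection $P_A=P_{N_+}-P_N$ leaves $\mathcal H_\alpha$ invariant, and these projections are mutually orthogonal with sum $1$, so $\mathcal H_\alpha=\bigoplus_AP_A\mathcal H_\alpha$. Every member of $\mathcal N_\alpha$ is contained in $N\cap\mathcal H_\alpha$ or contains $N_+\cap\mathcal H_\alpha$, so $P_A\mathcal H_\alpha=(N_+\cap\mathcal H_\alpha)\ominus(N\cap\mathcal H_\alpha)$ is an atom of $\mathcal N_\alpha$ when it is nonzero.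
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:quant}]
Let $\mathcal N$ be any nest and $T\in GL(\operatorname{Alg}\mathcal N)$ with $\|T^{\pm1}\|\le M$. Decompose $\mathcal H$ as in Lemma~\ref{lem:decomp}. Then $T=\bigoplus_\alpha T_\alpha$ and $T^{-1}=\bigoplus_\alpha T_\alpha^{-1}$. Both $T$ and $T^{-1}$ leave $N$ and $\mathcal H_\alpha$ invariant, so $T_\alpha\in GL(\operatorname{Alg}\mathcal N_\alpha)$, and $\|T_\alpha^{\pm1}\|\le M$. Let $p$ be the integer part of $C(1+\log M)$, with $C$ from Proposition~\ref{prop:uniform}. Write $T_\alpha=\prod_{i\le p}e^{G_{\alpha,i}}$ with $G_{\alpha,i}\in\operatorname{Alg}\mathcal N_\alpha$, $\|G_{\alpha,i}\|\le1$, padding with zero exponents if necessary. Then $T=\prod_{i\le p}e^{G_i}$ with $G_i=\bigoplus_\alpha G_{\alpha,i}$ and $\|G_i\|\le1$, and $G_i\in\operatorname{Alg}\mathcal N$ because $N=\bigoplus_\alpha(N\cap\mathcal H_\alpha)$. This is the upper bound in Theorem~\ref{thm:quant}, and Theorem~\ref{thm:main} follows by (B2).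

A product of $p$ unit exponentials has norm at most $e^p$, so $T=M\cdot1$ needs $p\ge\log M$ factors. The order $\log M$ is therefore optimal.

An element of $GL(\prod_\iota\operatorname{Alg}\mathcal N_\iota)$ has components with $\|T_\iota^{\pm1}\|\le M$ for a common $M$. Each $T_\iota$ is a product of the same number $p$ of unit exponentials, so $(T_\iota)_\iota$ is a product of $p$ exponentials of elements of $\prod_\iota\operatorname{Alg}\mathcal N_\iota$. By (B2) the group is connected.

Finally, an $n\times n$ operator matrix leaves all $N\otimes\mathbb C^n=N\oplus\dots\oplus N$ invariant if and only if its entries lie in $\operatorname{Alg}\mathcal N$. So $M_n(\operatorname{Alg}\mathcal N)$ is the algebra of the nest $\{N\otimes\mathbb C^n:N\in\mathcal N\}$, its invertible group is connected for every $n$ by Theorem~\ref{thm:main}, and $K_1(\operatorname{Alg}\mathcal N)=0$.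
\end{proof}

\begin{remark}
For atomic nests Theorem~\ref{thm:DO} is not needed. Ordinal sums of atomic nests are atomic (Lemma~\ref{lem:ordinal}) and so are the pieces $\mathcal N_\alpha$ (Lemma~\ref{lem:decomp}). Hence the arguments of this section run within the class of atomic nests, with Theorem~\ref{thm:atomic} in place of Theorem~\ref{thm:separable}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dav} Davidson, \emph{Similarity and compact perturbations of nest algebras}, J. reine angew. Math. \textbf{348} (1984).

\bibitem{DavBook} Davidson, \emph{Nest Algebras}.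

\bibitem{DO} Davidson and Orr, \emph{The invertibles are connected in infinite multiplicity nest algebras}, Bull. London Math. Soc. \textbf{27} (1995).

\bibitem{HP} Alan Hopenwasser and Vern Paulsen, \emph{Lie Ideals in Operator Algebras}, arXiv:math/0211347 (2002).

\bibitem{MSS} Marcus, Spielman and Srivastava, \emph{Interlacing families II}, Ann. of Math. \textbf{182} (2015).

\end{thebibliography}
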